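\title{The $L^2$-Hall property and the Geometric Hanna Neumann Conjecture for groups with a finite abelian hierarchy}

\begin{abstract}
Let $G$ be a torsion-free group that admits a finite abelian hierarchy and is hyperbolic relative to virtually abelian subgroups. We prove that $G$ is $L^2$-Hall and satisfies the Geometric Hanna Neumann Conjecture. Both properties are treated as statements about first homology with coefficients in Linnell division rings. The $L^2$-Hall property is proved by induction on the hierarchy, after each splitting is replaced by one adapted to the maximal abelian subgroups. The Hanna Neumann inequality comes from a single injective linear map, built by adjoining to $G$ commuting variables that are permuted by a finite quotient of $G$.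
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The inequality}
Throughout, $X^g=gXg^{-1}$. A group $H$ is \emph{of finite type} if it is of type $\mathrm{FP}$ over $\mathbb{Q}$, that is, if the trivial module $\mathbb{Q}$ has a resolution of finite length by finitely generated projective $\mathbb{Q}H$-modules. This holds, for example, if $H$ has a finite classifying space. For such $H$ put
\[
\chi(H)=\sum_i(-1)^i\dim_{\mathbb{Q}}H_i(H;\mathbb{Q}),\qquad \overline{\chi}(H)=\max\{-\chi(H),0\}.
\]
The number $\overline{\chi}(H)$ is the \emph{reduced Euler characteristic}. It equals $\max\{r-1,0\}$ for the free group $F_r$ of rank $r$, it equals $2g-2$ for the fundamental group of a closed orientable surface of genus $g\ge1$, and it vanishes on $\mathbb{Z}^k$.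

\begin{definition}\label{def:ghnc}
A group $G$ satisfies the \emph{Geometric Hanna Neumann Conjecture} if every finitely generated subgroup of $G$ is of finite type and, for all finitely generated subgroups $U,V\le G$ and a complete set $T$ of representatives of the double cosets $UgV$ in $G$,
\begin{equation}\label{eq:ghnc}
\sum_{t\in T}\overline{\chi}(U\cap V^t)\le\overline{\chi}(U)\,\overline{\chi}(V).
\end{equation}
\end{definition}

Replacing $t$ by $utv$ with $u\in U$ and $v\in V$ conjugates $U\cap V^t$ by $u$, so each term depends only on the double coset.

The case of a finite-index subgroup $V$ shows what \eqref{eq:ghnc} asks. Suppose that $G$ and $U$ have finite classifying spaces, so that $\overline{\chi}$ is multiplicative in finite-index subgroups of $G$ and of $U$. The double cosets $UtV$ correspond to the orbits of $U$ on $G/V$, and the orbit of $tV$ has $[U:U\cap V^t]$ elements. Hence the two sides of \eqref{eq:ghnc} are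
\[
\sum_t[U:U\cap V^t]\,\overline{\chi}(U)=[G:V]\,\overline{\chi}(U)\qquad\text{and}\qquad[G:V]\,\overline{\chi}(G)\,\overline{\chi}(U).
\]
For $G=F_2$ they are equal, so the inequality cannot be improved. For $G=V=F_2\times\mathbb{Z}$ and $U=F_2\times1$ they are $1$ and $0$, so the inequality fails. The failure comes from an infinite cyclic group that commutes with a nonabelian free group.

\subsection{Abelian hierarchies}
\begin{definition}\label{def:hier}
Let $\mathcal{C}_0$ consist of the trivial group. Let $\mathcal{C}_{n+1}$ be the class of groups $G$ such that either $G$ has a finite-index subgroup in $\mathcal{C}_n$, or $G$ is an HNN extension $A*_C$ or an amalgamated free product $A*_CB$ with $A$ (respectively $A$ and $B$) in $\mathcal{C}_n$ and $C$ a finitely generated free abelian group. A group \emph{admits a finite abelian hierarchy} if it lies in $\mathcal{C}_n$ for some $n$.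
\end{definition}

Here $C$ may be trivial. All groups in $\mathcal{C}_n$ are finitely generated. The group $\mathbb{Z}$ is an HNN extension of the trivial group, $\mathbb{Z}^{k+1}$ is an HNN extension of $\mathbb{Z}^k$ over itself, $F_2=\mathbb{Z}*\mathbb{Z}$, and the genus two surface group is an amalgam of two copies of $F_2$ over $\mathbb{Z}$. The group $F_2\times\mathbb{Z}=\mathbb{Z}^2*_{\mathbb{Z}}\mathbb{Z}^2$ also has such a hierarchy, so a second hypothesis is needed. In a torsion-free group that is hyperbolic relative to virtually abelian subgroups, centralizers of nontrivial elements are virtually abelian (see (R1) in Section~\ref{sec:N}). This rules out the failure above, and one may guess that \eqref{eq:ghnc} then holds.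

\subsection{The $L^2$-Hall property}
Let $\mathcal{U}(G)$ be the ring of operators affiliated to the group von Neumann algebra of $G$; what we need about it is recalled in Section~\ref{sec:rings}. The \emph{Linnell ring} $\mathcal{D}_G=\mathcal{D}_{\mathbb{Q}[G]}$ is the division closure of $\mathbb{Q}G$ in $\mathcal{U}(G)$: the smallest subring that contains $\mathbb{Q}G$ and contains the inverse of each of its elements that is invertible in $\mathcal{U}(G)$. It is a $\mathbb{Q}G$-bimodule, so $H_1(H;\mathcal{D}_G)$ is defined for every $H\le G$. The following property is that of Antol\'in and Jaikin-Zapirain.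

\begin{definition}\label{def:hall}
A subgroup $H\le K$ is \emph{$L^2$-independent in $K$} if the corestriction map $H_1(H;\mathcal{D}_K)\to H_1(K;\mathcal{D}_K)$ is injective. A group $G$ is \emph{$L^2$-Hall} if every finitely generated subgroup $H\le G$ is $L^2$-independent in some finite-index subgroup $K\le G$ that contains $H$.
\end{definition}

The definition makes sense for every group. For the groups of this paper $\mathcal{D}_K$ is a division ring (Lemma~\ref{lem:rings}), and $\dim H_1(H;\mathcal{D}_K)=\overline{\chi}(H)$ for finitely generated $H$ (Lemma~\ref{lem:euler}). So $\overline{\chi}(H)$ is the dimension of a vector space, and $L^2$-independence says that this space survives in the corresponding space for $K$. A free factor is $L^2$-independent (Lemma~\ref{lem:linear}(c)). Thus the $L^2$-Hall property is a linear version of the property of finitely generated free groups that every finitely generated subgroup is a free factor of a finite-index subgroup. The passage to finite index cannot be avoided: a subgroup $H$ of index two in $F_2$ has $\overline{\chi}(H)=2>1=\overline{\chi}(F_2)$, so it is not $L^2$-independent in $F_2$.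

\subsection{The result}
\begin{theorem}\label{thm:main}
Let $G$ be a torsion-free group that admits a finite abelian hierarchy and is hyperbolic relative to virtually abelian subgroups. Then $G$ is $L^2$-Hall and satisfies the Geometric Hanna Neumann Conjecture.
\end{theorem}

The problem of deciding whether this statement holds comes from Fisher and Morales \cite{FM}. Both properties are known for limit groups, and for finite graphs of finitely generated free groups with cyclic edge groups that are hyperbolic relative to virtually abelian subgroups; it is also known that the left side of \eqref{eq:ghnc} is bounded for $G$ as in the theorem. None of these facts is used below, and the boundedness follows again from the theorem.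

Section~\ref{sec:linear} contains the linear algebra of first homology over a division ring, and Section~\ref{sec:examples} uses it to work out the two ideas of the proof in the smallest cases. Section~\ref{sec:N} extracts from the hypotheses a normal finite-index subgroup $N$ with six properties (A1)--(A6); relative hyperbolicity is used only there. Section~\ref{sec:rings} sets up the division rings. Sections~\ref{sec:free} and~\ref{sec:hall} prove the $L^2$-Hall property, and Section~\ref{sec:ghnc} deduces \eqref{eq:ghnc} from it.

\section{First homology over a division ring}\label{sec:linear}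

For a group $X$ and a right $\mathbb{Q}X$-module $M$ we write $H_i(X;M)=\operatorname{Tor}_i^{\mathbb{Q}X}(M,\mathbb{Q})$. If $X\le Y$ and $M$ is a right $\mathbb{Q}Y$-module, then $\mathbb{Q}Y$ is free over $\mathbb{Q}X$ and $\mathbb{Q}[Y/X]=\mathbb{Q}Y\otimes_{\mathbb{Q}X}\mathbb{Q}$, so
\[
\operatorname{Tor}_i^{\mathbb{Q}Y}(M,\mathbb{Q}[Y/X])=H_i(X;M).
\]
The \emph{corestriction} $\operatorname{cor}\colon H_i(X;M)\to H_i(Y;M)$ is the map induced by the augmentation $\mathbb{Q}[Y/X]\to\mathbb{Q}$.

Groups act on trees without inversions, and $Y_s$ denotes the stabilizer of a vertex or edge $s$. If $Y$ acts on a tree, an invariant orientation of the edges makes the cellular chain complex a short exact sequence of $\mathbb{Q}Y$-modules $0\to\bigoplus_e\mathbb{Q}[Y/Y_e]\to\bigoplus_v\mathbb{Q}[Y/Y_v]\to\mathbb{Q}\to0$, with sums over orbit representatives. Its long exact sequence is the \emph{Mayer--Vietoris sequence}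
\[
\cdots\to\bigoplus_eH_i(Y_e;M)\to\bigoplus_vH_i(Y_v;M)\xrightarrow{\ \operatorname{cor}\ }H_i(Y;M)\to\bigoplus_eH_{i-1}(Y_e;M)\to\cdots
\]

Let $D$ be a division ring that contains $\mathbb{Q}K$ as a subring. For $X\le K$ the groups $H_i(X;D)$ are left $D$-vector spaces. Let $I_X\subset\mathbb{Q}X$ be the augmentation ideal, write $D\otimes I_X$ for $D\otimes_{\mathbb{Q}X}I_X$, and let $\mu_X\colon D\otimes I_X\to D$ be the multiplication map $d\otimes y\mapsto dy$. The point of working over $D$ is that $x-1$ is invertible for every $x\ne1$.

\begin{lemma}\label{lem:linear}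
Let $X\le K$ and let $D\supseteq\mathbb{Q}K$ be a division ring.
\begin{enumerate}
\item[(a)] $H_1(X;D)=\ker\mu_X$, and $H_0(X;D)=0$ if $X\ne1$. The maps $H_1(X;D)\to H_1(K;D)$ and $D\otimes I_X\to D\otimes I_K$ have the same kernel.
\item[(b)] If $X$ has an infinite cyclic normal subgroup, for instance if $X\cong\mathbb{Z}^j$ with $j\ge1$, then $H_i(X;D)=0$ for all $i$, the map $\mu_X$ is an isomorphism, and $D\otimes I_X$ is spanned by $1\otimes(x-1)$ for any $1\ne x\in X$.
\item[(c)] If $X=X_1*\dots*X_r$, then $D\otimes I_X=\bigoplus_iD\otimes I_{X_i}$. In particular $H_1(X_i;D)\to H_1(X;D)$ is injective, and if $X$ is free on $x_1,\dots,x_r$, then the $1\otimes(x_i-1)$ form a basis of $D\otimes I_X$.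
\item[(d)] If $K$ acts on a tree and all edge stabilizers are finitely generated free abelian, possibly trivial, then $\bigoplus_vH_1(K_v;D)\to H_1(K;D)$ is injective. It is bijective if all edge stabilizers are nontrivial.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sequence $0\to I_X\to\mathbb{Q}X\to\mathbb{Q}\to0$ gives the exact sequence $0\to H_1(X;D)\to D\otimes I_X\to D\to H_0(X;D)\to0$, which is natural in $X$. If $1\ne x\in X$, then the image of $\mu_X$ is a left ideal containing the unit $x-1$, so $H_0(X;D)=0$. The map $D\otimes I_X\to D\otimes I_K$ followed by $\mu_K$ is $\mu_X$, so its kernel lies in $\ker\mu_X=H_1(X;D)$.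

(b) Let $\langle a\rangle\lhd X$ be infinite cyclic. Its homology is that of the complex $D\to D$, $d\mapsto d(a-1)$, which is exact. The Lyndon--Hochschild--Serre spectral sequence $H_p(X/\langle a\rangle;H_q(\langle a\rangle;D))\Rightarrow H_{p+q}(X;D)$ then has zero second page. By (a), $\mu_X$ is bijective, and it sends $1\otimes(x-1)$ to a unit.

(c) For a left $\mathbb{Q}X$-module $M$, homomorphisms $I_X\to M$ correspond to derivations $X\to M$, that is, to sections of $M\rtimes X\to X$. A section may be prescribed freely on each factor $X_i$. So $I_X$ and $\bigoplus_i\mathbb{Q}X\otimes_{\mathbb{Q}X_i}I_{X_i}$ represent the same functor, and the natural map between them is an isomorphism. Tensor with $D$ and use (a) and (b).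

(d) By (b), $H_1(K_e;D)=0$ for every edge $e$, and $H_0(K_e;D)=0$ if $K_e\ne1$. Apply the Mayer--Vietoris sequence.
\end{proof}

\section{Two computations}\label{sec:examples}

Both examples use the identity $xy-1=(x-1)+x(y-1)$. They also use that the Linnell rings that occur are division rings. This follows from a theorem of Linnell \cite[Theorem~1.5]{Li}, which we recall now since it is the source of all division rings in this paper: \emph{if $\Omega$ is torsion-free and has a free normal subgroup with elementary amenable quotient, then $\mathbb{C}\Omega$ is contained in a division subring of $\mathcal{U}(\Omega)$.} Elementary amenable groups form a class that contains finite and abelian groups and is closed under extensions, which is all we use. For $\Omega$ as in the theorem, $\mathcal{D}_\Omega$ is itself a division ring; see the proof of Lemma~\ref{lem:rings}(a).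

\subsection{An edge with trivial stabilizer}
Let $B$ act on a tree with abelian edge stabilizers and let $H\le B$. It is natural to prove independence of $H$ one vertex group at a time. The first example isolates the classes that this induction does not see.

\begin{example}\label{ex:edge}
Let $B=F(a,b)*_{\langle z\rangle}F(c,d)$ with $z=[a,b]=[c,d]$ be the genus two surface group. It satisfies the hypotheses of Theorem~\ref{thm:main}, and $D=\mathcal{D}_B$ is a division ring by Lemma~\ref{lem:rings}. Let $H=\langle a,c\rangle$. No nontrivial power of $a$ or $c$ lies in $\langle z\rangle$, so $H=\langle a\rangle*\langle c\rangle$ by normal forms. For $x\ne1$ put $\epsilon_x=(x-1)^{-1}\otimes(x-1)$; multiplication sends $\epsilon_x$ to $1$. By Lemma~\ref{lem:linear}(a),(c), $H_1(H;D)$ is spanned by $\xi=\epsilon_a-\epsilon_c$.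

The vertex groups $\langle a\rangle$ and $\langle c\rangle$ of $H$ have no first homology: the class $\xi$ comes from the edge, whose stabilizer in $H$ is trivial. In $B$ the edge stabilizer is nontrivial, so $H_1(B;D)=H_1(F(a,b);D)\oplus H_1(F(c,d);D)$ by Lemma~\ref{lem:linear}(d), and the image of $\xi$ decomposes as $(\epsilon_a-\epsilon_z)+(\epsilon_z-\epsilon_c)$. From
\[
z-1=(1-aba^{-1})(a-1)+(a-z)(b-1)
\]
the coefficient of $1\otimes(b-1)$ in $\epsilon_a-\epsilon_z$ is $-(z-1)^{-1}(a-z)\ne0$. So $\xi$ survives, and $H$ is $L^2$-independent in $B$. What was used is that $1\otimes(a-1)$ and $1\otimes(z-1)$ are linearly independent in $D\otimes I_{F(a,b)}$. This is $L^2$-independence in the vertex group, not of $\langle a\rangle$, but of the larger group $\langle a\rangle*\langle z\rangle$.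

Now let $B=F(a,c)\times\langle z\rangle=\langle a,z\rangle*_{\langle z\rangle}\langle c,z\rangle$ and $H=\langle a,c\rangle$. Both vertex groups are abelian, so $\epsilon_a=\epsilon_z$ and $\epsilon_z=\epsilon_c$ by Lemma~\ref{lem:linear}(b), and $\xi$ dies. It dies in every finite-index subgroup $K\ge H$: the ring $\mathcal{D}_K$ is a division ring, since $K/(K\cap F(a,c))$ is cyclic, and $H_1(K;\mathcal{D}_K)=0$ because $K$ contains a central power of $z$. So $F_2\times\mathbb{Z}$ is not $L^2$-Hall.
\end{example}

The example gives the plan for Sections~\ref{sec:free} and~\ref{sec:hall}. For each edge with trivial stabilizer in $H$, at one of its ends the vertex group of $H$ must be enlarged by a free factor taken from the edge group of $B$ before the induction is applied. This requires that the vertex group of $H$ contain no nontrivial element commuting with the edge group. We shall change the tree so that every edge has an end at which this holds.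

\subsection{Twisting the corestriction}
We shall obtain \eqref{eq:ghnc} from an injective linear map $H_1(V;D)\to H_1(G;D)^n$ with $n=\overline{\chi}(V)$. It will restrict to a coefficient module $\mathcal{M}\subset D$ attached to $U$, for which $H_1(V;\mathcal{M})$ has dimension equal to the left side of \eqref{eq:ghnc} and $H_1(G;\mathcal{M})$ has dimension $\overline{\chi}(U)$. The obvious map $H_1(V;D)\to H_1(G;D)$ is corestriction, but it need not be injective, because $V$ is independent only in a finite-index subgroup. The second example shows how to produce further maps.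

\begin{example}\label{ex:twist}
Let $G=F(a,b)$ and let $V$ be the kernel of the map $G\to\mathbb{Z}/2$ with $a\mapsto1$, $b\mapsto0$. It is free on $a^2$, $b$, $aba^{-1}$, so $\overline{\chi}(V)=2$. Let $D\supseteq\mathbb{Q}G$ be a division ring. An element
\[
p\otimes(a^2-1)+q\otimes(b-1)+r\otimes(aba^{-1}-1)
\]
of $H_1(V;D)=\ker\mu_V$ is determined by $(q,r)\in D^2$, which is arbitrary, since $a^2-1$ is invertible. In the same way an element of $H_1(G;D)$ is determined by its coefficient at $1\otimes(b-1)$, so $H_1(G;D)\cong D$. From $a^2-1=(a+1)(a-1)$ and $aba^{-1}-1=(1-aba^{-1})(a-1)+a(b-1)$ we read off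
\[
\operatorname{cor}(q,r)=q+ra,
\]
which has a one-dimensional kernel.

Let $w\in D$ be a nonzero element commuting with $V$. Right multiplication by $w$ is an automorphism of $D$ as a right $\mathbb{Q}V$-module, so it acts on $H_1(V;D)$, and composing with corestriction gives
\[
\varphi_w(q,r)=qw+rwa.
\]
If $w$ commutes with all of $G$, then $\varphi_w(q,r)=(q+ra)w$ has the same kernel as before. So we want $w$ to commute with $V$ but not with $a$. Let $\Lambda$ be free abelian on $u,u',v,v'$ and let $\Omega=\Lambda\rtimes G$, where $b$ acts trivially and $a$ interchanges $u$ with $u'$ and $v$ with $v'$. Then $\Omega$ is torsion-free, $V$ is free and normal in $\Omega$, and $\Omega/V\cong\mathbb{Z}^4\rtimes\mathbb{Z}/2$; hence $D=\mathcal{D}_\Omega$ is a division ring. If $\varphi_u(q,r)=\varphi_v(q,r)=0$, then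
\[
q=-r\,uau^{-1}=-r\,uu'^{-1}a\qquad\text{and}\qquad q=-r\,vav^{-1}=-r\,vv'^{-1}a.
\]
Since $uu'^{-1}-vv'^{-1}\ne0$ is invertible, $r=0$ and $q=0$. So $(\varphi_u,\varphi_v)\colon H_1(V;D)\to H_1(G;D)^2$ is injective.
\end{example}

In general we shall adjoin $n=\overline{\chi}(V)$ families of variables, each permuted by a finite quotient of $G$, and show that each new family lowers the dimension of the common kernel.

\section{A finite-index subgroup with six properties}\label{sec:N}

Definition~\ref{def:hier} allows passage to finite-index overgroups at each stage. The goal of this section is to find one finite-index subgroup whose hierarchy has no such steps and which has the separability and malnormality properties needed later.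

\subsection{Graphs of groups with abelian edge groups}
Let $\mathcal{A}_0=\{1\}$, let $\mathcal{A}_{m+1}$ be the class of fundamental groups of finite connected graphs of groups with vertex groups in $\mathcal{A}_m$ and finitely generated free abelian edge groups, and let $\mathcal{A}=\bigcup_m\mathcal{A}_m$. A graph with one vertex shows $\mathcal{A}_m\subset\mathcal{A}_{m+1}$. Groups in $\mathcal{A}$ have finite classifying spaces: by induction, join finite classifying spaces of the vertex groups by cylinders over tori.

A finitely generated group $X$ acting on a tree has a nonempty invariant subtree with finite quotient: take the union of the $X$-translates of a vertex $v$ and of the segments $[v,x_iv]$, for generators $x_i$.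

\begin{lemma}\label{lem:T}
If a finitely generated group $X$ acts on a tree with finite quotient and finitely generated edge stabilizers, then the vertex stabilizers are finitely generated.
\end{lemma}

\begin{proof}
The group $X$ is the fundamental group of a finite graph of groups with vertex groups $X_v$ and finitely generated edge groups. Let $\lambda=(Y_v)_v$ be a choice of finitely generated subgroups $Y_v\le X_v$ containing the incident edge groups, and let $X^\lambda$ be the fundamental group of the graph of groups with vertex groups $Y_v$ and the same edge groups. Whether a word is reduced depends only on membership in the edge groups, so a reduced word for $X^\lambda$ is reduced for $X$. By the normal form theorem, $X^\lambda\to X$ is injective, and a reduced word based at $v$ that represents an element of $X_v$ crosses no edge, so $X^\lambda\cap X_v=Y_v$. The subgroups $X^\lambda$ form a directed family with union $X$. As $X$ is finitely generated, $X=X^\lambda$ for some $\lambda$, and then $X_v=Y_v$.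
\end{proof}

\begin{lemma}\label{lem:A}
Each class $\mathcal{A}_m$ is closed under finitely generated subgroups.
\end{lemma}

\begin{proof}
Let $X$ be a finitely generated subgroup of a group in $\mathcal{A}_{m+1}$. It acts with finite quotient on a subtree of the Bass--Serre tree. The edge stabilizers are subgroups of finitely generated free abelian groups. The vertex stabilizers are finitely generated by Lemma~\ref{lem:T}, so they lie in $\mathcal{A}_m$ by induction.
\end{proof}

\subsection{Terminology and cited results}
A subset $Z$ of a group $G$ is \emph{closed} (in the profinite topology) if for every $g\notin Z$ there is a normal finite-index subgroup $M_0$ with $gM_0\cap Z=\emptyset$. Translates, finite unions and arbitrary intersections of closed sets are closed. If $Z$ is closed in $G$ and $B\le G$, then $Z\cap B$ is closed in $B$. If $G'\le G$ has finite index and $Z\subseteq G'$ is closed in $G'$, then $Z$ is closed in $G$, because the normal core in $G$ of a finite-index subgroup of $G'$ has finite index. A group is \emph{LERF} if its finitely generated subgroups are closed, and \emph{slender} (or \emph{Noetherian}) if all its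 subgroups are finitely generated. Finitely generated virtually abelian groups are slender and LERF. A subgroup $P\le G$ is \emph{malnormal} if $P\cap P^g=1$ for all $g\notin P$, and \emph{almost malnormal} if these intersections are finite.

Let $G$ be generated by a finite set $\mathcal{X}$ and let $P_1,\dots,P_k$ be subgroups, called \emph{peripheral}; trivial ones are discarded and $k=0$ is allowed. Add to the Cayley graph a vertex for each coset $gP_i$, joined to every element of the coset. The group $G$ is \emph{hyperbolic relative to} $\{P_i\}$ if this graph is Gromov hyperbolic and each of its edges lies in finitely many circuits of any given length. A subgroup or element is \emph{parabolic} if it lies in a conjugate of some $P_i$, and these conjugates are the \emph{maximal parabolic} subgroups. An element is \emph{loxodromic} if it has infinite order and is not parabolic. A subgroup $Q$ is \emph{relatively quasiconvex} if there is $\sigma$ such that every vertex of every geodesic joining two elements of $Q$ in the Cayley graph with respect to $\mathcal{X}\cup\bigcup_iP_i$ lies within $\mathcal{X}$-word distance $\sigma$ of $Q$. It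 is \emph{fully} relatively quasiconvex if moreover each $Q\cap P_i^g$ is finite or of finite index in $P_i^g$. A \emph{right-angled Artin group} is a group with a presentation whose relators are commutators of generators. Special cube complexes enter only through (R7)--(R9) below, and their definition is not needed. In (R0)--(R6), $G$ is a finitely generated relatively hyperbolic group.

\begin{enumerate}
\item[(R0)] (Standard.) Peripheral subgroups are finitely generated. A finite-index subgroup $G'$ is hyperbolic relative to its intersections with conjugates of peripherals, a subgroup of $G'$ is relatively quasiconvex in $G'$ if and only if it is in $G$, and finite-index subgroups of relatively quasiconvex subgroups are relatively quasiconvex.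
\item[(R1)] \cite{Os1,Os2} Distinct conjugates of peripherals have finite intersection, and peripherals are almost malnormal. A loxodromic element $g$ lies in a unique maximal virtually cyclic subgroup $E(g)$, which contains the centralizer of $g$, and $E(g)$ may be added to the peripheral structure.
\item[(R2)] \cite{Hr} A relatively quasiconvex subgroup is hyperbolic relative to finitely many representatives of its intersections with conjugates of peripherals. Parabolic subgroups and cyclic subgroups generated by loxodromic elements are relatively quasiconvex. The intersection of two relatively quasiconvex subgroups is relatively quasiconvex. If the peripherals are slender, relatively quasiconvex subgroups are finitely generated.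
\item[(R3)] \cite{BW} (i) If $G$ splits as a finite graph of groups with finitely generated vertex groups and finitely generated relatively quasiconvex edge groups, then the vertex groups are relatively quasiconvex. (ii) If the peripherals are Noetherian and $G$ has a small hierarchy (iterated amalgams and HNN extensions over finitely generated groups without free subgroups of rank two, ending in groups without free subgroups of rank two), then all finitely generated subgroups of $G$ are relatively quasiconvex.
\item[(R4)] \cite{MMP} If the peripherals are slender and LERF, every relatively quasiconvex subgroup is an intersection of fully relatively quasiconvex subgroups.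
\item[(R5)] \cite{MP} For $Q$ relatively quasiconvex and $P$ maximal parabolic there is a constant $\kappa$ such that, if $Q\cap P\le R\le P$ and all $g\in R\setminus Q$ have word length at least $\kappa$, then $Q*_{Q\cap R}R\to G$ is injective.
\item[(R6)] \cite{MM} If the peripherals are finitely generated abelian and the finitely generated relatively quasiconvex subgroups are closed, then products of finitely many such subgroups are closed.
\item[(R7)] \cite[Ch.~18]{Wi} A torsion-free group with a finite abelian hierarchy that is hyperbolic relative to virtually abelian subgroups has a finite-index subgroup that is the fundamental group of a compact special cube complex.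
\item[(R8)] \cite{HW} The fundamental group of a compact special cube complex $X$ embeds in a finitely generated right-angled Artin group. If $Y\to X$ is a local isometry of cube complexes with $Y$ compact, then $\pi_1Y$ is a virtual retract of $\pi_1X$, hence closed.
\item[(R9)] \cite{SW} If $X$ is a compact nonpositively curved cube complex and $\pi_1X$ is hyperbolic relative to virtually abelian subgroups, then every fully relatively quasiconvex subgroup is $\pi_1Y$ for a compact cube complex $Y$ with a local isometry $Y\to X$.
\item[(R10)] \cite{DK} Right-angled Artin groups are bi-orderable and residually torsion-free nilpotent.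
\end{enumerate}

If $G$ is torsion-free and $1\ne c\in P_i^h$, then the centralizer of $c$ lies in $P_i^h$: an element $g$ commuting with $c$ satisfies $\langle c\rangle\le P_i^h\cap P_i^{gh}$, and (R1) applies.

\subsection{The subgroup $N$}
\begin{proposition}\label{prop:N}
A group $G$ as in Theorem~\ref{thm:main} has a normal finite-index subgroup $N$ with the following properties.
\begin{enumerate}
\item[(A1)] $N$ is torsion-free, abelian subgroups of $N$ are finitely generated, and maximal abelian subgroups of $N$ are malnormal.
\item[(A2)] $N\in\mathcal{A}$.
\item[(A3)] If $X,Y\le N$ are finitely generated, then $XY$ is closed in $N$.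
\item[(A4)] If $X\le N$ is finitely generated, $M\ne1$ is maximal abelian in $N$, $M\cap X=1$ and $1\ne a\in M$, then $X*\langle a^k\rangle\to N$ is injective for some $k\ge1$.
\item[(A5)] The intersection of two finitely generated subgroups of $N$ is finitely generated.
\item[(A6)] $N$ is residually torsion-free nilpotent.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Step 1: relatively quasiconvex subgroups of any $G$ as in Theorem~\ref{thm:main} are closed.} By (R7), $G$ has a finite-index subgroup $N_0$ that is the fundamental group of a compact special cube complex. By (R0), $N_0$ is hyperbolic relative to finitely generated virtually abelian subgroups. By (R9) and (R8) its fully relatively quasiconvex subgroups are closed, so by (R4) all its relatively quasiconvex subgroups are closed. If $Q\le G$ is relatively quasiconvex, then $Q\cap N_0$ is relatively quasiconvex in $N_0$, hence closed in $N_0$ and in $G$, and $Q$ is a finite union of its cosets.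

\emph{Step 2: $G$ has a finite-index subgroup $G_0$ all of whose finite-index subgroups lie in $\mathcal{A}$.} We induct on $n$ with $G\in\mathcal{C}_n$; for $n=0$ there is nothing to prove. If $G$ has a finite-index subgroup in $\mathcal{C}_{n-1}$, that subgroup satisfies the hypotheses of Theorem~\ref{thm:main} by (R0), and induction applies to it. Otherwise $G=A*_CB$ or $G=A*_C$ as in Definition~\ref{def:hier}; in the second case ignore $B$ below.

The edge group $C$ is relatively quasiconvex. Indeed, if $C$ contains a parabolic element $c\ne1$, then $C$ centralizes $c$ and so is parabolic. If $C$ contains a non-parabolic element $c$, then $C\le E(c)$ is free abelian and virtually cyclic, so it is infinite cyclic, and its generator is loxodromic because its power $c$ is not parabolic. In these cases, and for $C=1$, apply (R2). By (R3)(i), $A$ and $B$ are relatively quasiconvex, and by (R2) they are hyperbolic relative to virtually abelian subgroups. Induction gives $A_0\le A$ and $B_0\le B$.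

We need a finite-index subgroup of $G$ whose vertex groups lie in $A_0$ and $B_0$, and this is where Step 1 enters. The subgroup $A_0$ is relatively quasiconvex in $G$, so it is closed. Let $a_1A_0,\dots,a_rA_0$ be the cosets of $A_0$ in $A$ other than $A_0$, and choose a normal finite-index subgroup $M_A$ of $G$ with $a_jM_A\cap A_0=\emptyset$ for all $j$. If $m=a_ja_0$ with $m\in M_A$ and $a_0\in A_0$, then $a_0^{-1}=m^{-1}a_j\in a_jM_A$, which is false; so $M_A\cap A\le A_0$. Choose $M_B$ in the same way and put $G_0=M_A\cap M_B$. Let $N'\le G_0$ have finite index. For $g\in G$ we have $N'\cap A^g=(N'^{\,g^{-1}}\cap A)^g$ with $N'^{\,g^{-1}}\le G_0$, so $N'\cap A^g$ is conjugate to a finite-index subgroup of $A_0$; the same holds for $B$. Thus $N'$ acts on the Bass--Serre tree of $G$ with finite quotient, vertex stabilizers in $\mathcal{A}$, and finitely generated free abelian edge stabilizers. Hence $N'\in\mathcal{A}$.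

\emph{Step 3: definition of $N$ and its abelian subgroups.} Let $N$ be the normal core of $G_0\cap N_0$ in $G$. Then (A2) holds by Step 2. By (R8) and (R10), $N$ is bi-orderable and (A6) holds. In a bi-orderable group $x<y$ implies $x^p<y^p$ for $p\ge1$, so roots are unique. If $[x^p,y^q]=1$ with $p,q\ge1$, then $y^qxy^{-q}$ and $x$ have the same $p$th power and so are equal; then $xyx^{-1}$ and $y$ have the same $q$th power, and $[x,y]=1$. Hence virtually abelian subgroups of $N$ are abelian, and $N$ is hyperbolic relative to nontrivial finitely generated free abelian groups $P_1,\dots,P_k$.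

Let $M\ne1$ be maximal abelian in $N$ and $1\ne m\in M$. If $m\in P_i^h$, then $M$ centralizes $m$, so $M\le P_i^h$ and $M=P_i^h$ by maximality; put $\mathcal{P}_M=\{P_i\}$. Otherwise $M\le E(m)$, and $E(m)$ is abelian, torsion-free and virtually cyclic, so $M=E(m)\cong\mathbb{Z}$; put $\mathcal{P}_M=\{P_i\}\cup\{M\}$, a peripheral structure by (R1). In both cases $M$ is finitely generated and maximal parabolic for $\mathcal{P}_M$, hence malnormal by (R1) and torsion-freeness. Every abelian subgroup lies in a maximal one, so (A1) holds.

\emph{Step 4: the remaining properties.} Cutting a finite graph of groups one edge at a time shows that groups in $\mathcal{A}$ have small hierarchies. By (R3)(ii), all finitely generated subgroups of $N$ are relatively quasiconvex with respect to $\{P_i\}$ and to every $\mathcal{P}_M$. They are closed in $G$ by (R0) and Step 1, hence closed in $N$. Now (R6) gives (A3) and (R2) gives (A5). For (A4), apply (R5) to $(N,\mathcal{P}_M)$ with $Q=X$, $P=M$ and $R=\langle a^k\rangle$. Only finitely many powers $a^j$ have length less than $\kappa$, and we take $k$ larger than all such $|j|$.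
\end{proof}

From now on we use only that $G$ is torsion-free, that $N\lhd G$ has finite index, and (A1)--(A6). Property (A1) controls the abelian subgroups in Sections~\ref{sec:free} and~\ref{sec:hall}; it fails for $F_2\times\mathbb{Z}$. Property (A2) gives finiteness and the induction, (A3) supplies all finite-index subgroups that we choose, (A4) gives the free factors of Example~\ref{ex:edge}, (A5) makes the groups $U\cap V^t$ finitely generated, and (A6) with (A2) makes Linnell's theorem applicable.

We recall from \cite[VIII, IX.6]{Br}: a torsion-free group with a finite-index subgroup of type $\mathrm{FP}$ is of type $\mathrm{FP}$, and for torsion-free $X$ of type $\mathrm{FP}$ and $X'\le X$ of finite index, $\chi(X')=[X:X']\chi(X)$.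

\begin{corollary}\label{cor:G}
Let $X,Y\le G$ be finitely generated.
\begin{enumerate}
\item[(a)] $XY$ is closed in $G$, hence in every subgroup of $G$ containing $X$ and $Y$.
\item[(b)] $X\cap Y$ is finitely generated.
\item[(c)] $X$ is of finite type, and $\chi(X')=[X:X']\chi(X)$ and $\overline{\chi}(X')=[X:X']\,\overline{\chi}(X)$ for every finite-index subgroup $X'\le X$.
\end{enumerate}
\end{corollary}

\begin{proof}
Put $X_0=X\cap N$ and $Y_0=Y\cap N$; these have finite index in $X$ and $Y$ and are finitely generated. The set $XY$ is a finite union of translates $uX_0Y_0v$, which are closed by (A3). The group $X_0\cap Y_0$ has finite index in $X\cap Y$ and is finitely generated by (A5). By (A2) and Lemma~\ref{lem:A}, $X_0$ has a finite classifying space, and (c) follows from the facts just recalled.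
\end{proof}

Closedness of products is used only in the following form.

\begin{lemma}\label{lem:sep}
Let $B\le G$ and let $X,Y\le B$ be finitely generated.
\begin{enumerate}
\item[(i)] If $g\in B$ and $X\cap gY=\emptyset$, there is a finite-index subgroup $K\le B$ containing $X$ with $K\cap gY=\emptyset$.
\item[(ii)] If $Y_0\le Y$ has finite index and $X\cap Y\le Y_0$, there is a finite-index subgroup $K\le B$ containing $X$ with $K\cap Y\le Y_0$.
\end{enumerate}
Both conclusions pass to subgroups of $K$, so finitely many such conditions can be met at once by intersecting.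
\end{lemma}

\begin{proof}
(i) The hypothesis says $g\notin XY$. By Corollary~\ref{cor:G}(a) there is a normal finite-index $M_0\lhd B$ with $gM_0\cap XY=\emptyset$. Put $K=XM_0$. If $xm=gy$, then $g=xmy^{-1}\in XYM_0$, a contradiction. (ii) The set $Y\setminus Y_0$ is a finite union of cosets $g_iY_0$, each disjoint from $X$. Apply (i) to each and intersect.
\end{proof}

\section{Linnell division rings}\label{sec:rings}

\subsection{The groups $\Omega_k$}
To apply Linnell's theorem we need a free normal subgroup with elementary amenable quotient. A subgroup of a group in $\mathcal{A}$ is free once it avoids all edge groups, and (A6) provides normal subgroups that do.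

\begin{lemma}\label{lem:R}
There is a free subgroup $R\le N$, normal in $G$, with $G/R$ elementary amenable.
\end{lemma}

\begin{proof}
We first show by induction on $m$ that each $C\in\mathcal{A}_m$ has a finite set $\mathcal{E}$ of finitely generated free abelian subgroups such that every $R\le C$ with $R\cap A^g=1$ for all $A\in\mathcal{E}$, $g\in C$ is free. For $m=0$ take $\mathcal{E}=\emptyset$. For $C\in\mathcal{A}_{m+1}$ let $\mathcal{E}$ consist of the edge groups and the sets for the vertex groups. Such an $R$ acts on the Bass--Serre tree with trivial edge stabilizers. A vertex stabilizer $R\cap C_v^g$ is conjugate to $R^{g^{-1}}\cap C_v$, which is free by induction. So $R$ is a free product of free groups.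

Take $\mathcal{E}$ for $N$. The torsion elements of a nilpotent group form a subgroup. Let $\gamma_c(N)$ be the lower central series and let $\tau_c$ be the preimage in $N$ of the torsion subgroup of $N/\gamma_c(N)$. The $\tau_c$ form a descending chain of characteristic subgroups with $N/\tau_c$ torsion-free nilpotent. Every map from $N$ to a torsion-free nilpotent group kills some $\tau_c$, so $\bigcap_c\tau_c=1$ by (A6). For $A\in\mathcal{E}$ the quotients $A/(\tau_c\cap A)$ are torsion-free, so each proper inclusion in the chain $\tau_c\cap A$ has infinite index and lowers the rank. The chain therefore stabilizes, at $\bigcap_c(\tau_c\cap A)=1$. Let $R=\tau_c$ with $c$ large enough for all $A\in\mathcal{E}$. It is normal in $G$, so it meets all conjugates of the $A$ trivially and is free. Finally $G/R$ is an extension of the nilpotent group $N/R$ by the finite group $G/N$.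
\end{proof}

We now generalize the group $\Omega$ of Example~\ref{ex:twist}. Let $N_1\lhd G$ have finite index, $\Gamma=G/N_1$, and $k\ge0$. Let $\Lambda_k$ be the free abelian group, written multiplicatively, on symbols $w^{(i)}_\gamma$ with $1\le i\le k$ and $\gamma\in\Gamma$, and let
\[
\Omega_k=\Lambda_k\rtimes G,\qquad g\,w^{(i)}_\gamma g^{-1}=w^{(i)}_{\bar g\gamma},
\]
where $\bar g$ is the image of $g$ in $\Gamma$. Then $\Omega_0=G$, $\Omega_k\le\Omega_{k+1}$, and $N_1$ commutes with $\Lambda_k$. The group $\Omega_k$ is torsion-free. The subgroup $R\cap N_1$ is free, normal in $G$, and commutes with $\Lambda_k$, so it is normal in $\Omega_k$. The quotient $\Lambda_k\rtimes(G/(R\cap N_1))$ is elementary amenable, because $G/(R\cap N_1)$ is an extension of the finite group $R/(R\cap N_1)$ by $G/R$. So Linnell's theorem applies to $\Omega_k$. Until Section~\ref{sec:ghnc} only $\Omega_0=G$ is needed.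

\subsection{The rings $\mathcal{D}_C$}
The group von Neumann algebra $\mathcal{N}(\Omega)$ is the weak closure of $\mathbb{C}\Omega$ acting on $\ell^2(\Omega)$ by left multiplication. Its elements commute with right translations, so $y\mapsto y\delta_1$ is an injective map $\mathcal{N}(\Omega)\to\ell^2(\Omega)$. We use three standard facts. The ring $\mathcal{U}(\Omega)$ is the left and right ring of fractions of $\mathcal{N}(\Omega)$ with respect to its non-zero-divisors, so finitely many elements have a common left denominator and a common right denominator. It is von Neumann regular: each $x$ satisfies $x=xyx$ for some $y$. For $C\le\Omega$ there are compatible inclusions $\mathcal{N}(C)\subset\mathcal{N}(\Omega)$ and $\mathcal{U}(C)\subset\mathcal{U}(\Omega)$, and $y\delta_1\in\ell^2(C)$ for $y\in\mathcal{N}(C)$.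

\begin{lemma}\label{lem:rings}
Let $\Omega=\Omega_k$ and $C\le\Omega$.
\begin{enumerate}
\item[(a)] $\mathcal{D}_\Omega$ is a division ring, and $\mathcal{D}_C$ is the division subring of $\mathcal{D}_\Omega$ generated by $\mathbb{Q}C$.
\item[(b)] The sum $\sum_g\mathcal{D}_Cg$ over representatives of $C\backslash\Omega$ is direct, and so is $\sum_gg\mathcal{D}_C$ over representatives of $\Omega/C$.
\item[(c)] $g\mathcal{D}_Cg^{-1}=\mathcal{D}_{C^g}$ for $g\in\Omega$, and an element of $\Omega$ commuting with $C$ commutes with $\mathcal{D}_C$.
\item[(d)] If $C\le K\le\Omega$ and $[K:C]<\infty$, then $\mathcal{D}_K=\bigoplus_{g\in C\backslash K}\mathcal{D}_Cg$.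
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Call a subring of $\mathcal{U}(\Omega)$ \emph{division closed} if it contains the inverses of its elements that are invertible in $\mathcal{U}(\Omega)$. Division subrings are division closed. By Linnell's theorem, $\mathcal{D}_\Omega$ lies in a division subring of $\mathcal{U}(\Omega)$, so its nonzero elements are invertible in $\mathcal{U}(\Omega)$, hence in $\mathcal{D}_\Omega$. Next, let $x\in\mathcal{U}(C)$ be invertible in $\mathcal{U}(\Omega)$. Writing $x=xyx$ with $y\in\mathcal{U}(C)$ and canceling $x$ gives $xy=yx=1$. So an element of $\mathcal{U}(C)$ is invertible in $\mathcal{U}(C)$ if and only if it is invertible in $\mathcal{U}(\Omega)$, and the division closures of $\mathbb{Q}C$ in the two rings coincide. Thus $\mathcal{D}_C\subseteq\mathcal{D}_\Omega$, its nonzero elements are invertible in $\mathcal{U}(\Omega)$, and $\mathcal{D}_C$ is a division ring. It lies in every division subring containing $\mathbb{Q}C$, since such a subring is division closed.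

(b) Let $\sum_ix_ig_i=0$ be a finite sum with $x_i\in\mathcal{D}_C$ and the $g_i$ in distinct cosets $Cg_i$. Write $x_i=s^{-1}y_i$ with $s,y_i\in\mathcal{N}(C)$. Then $\sum_iy_ig_i=0$ in $\mathcal{N}(\Omega)$. The vector $y_ig_i\delta_1$ is the right translate of $y_i\delta_1$ by $g_i$ and is supported in $Cg_i$. The supports are disjoint, so each $y_i\delta_1=0$ and $y_i=0$. For $\sum_ig_ix_i=0$ write $x_i=y_is^{-1}$; then $g_iy_i\delta_1$ is supported in $g_iC$.

(c) Conjugation by $g$ is an automorphism of $\mathcal{D}_\Omega$ taking $\mathbb{Q}C$ to $\mathbb{Q}[C^g]$, and the centralizer of an element of a division ring is a division subring. Use (a).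

(d) Suppose first that $C\lhd K$, and let $S$ be the right side. By (c), $g\mathcal{D}_C=\mathcal{D}_Cg$ for $g\in K$, so $S$ is a subring of $\mathcal{D}_K$. It is a finite-dimensional left $\mathcal{D}_C$-space. Right multiplication by $0\ne s\in S$ is injective and $\mathcal{D}_C$-linear, hence surjective, so $s^{-1}\in S$. Thus $S$ is a division ring containing $\mathbb{Q}K$, and $S=\mathcal{D}_K$. In general let $C_0$ be the normal core of $C$ in $K$. Applying the normal case to $C_0\lhd K$ and to $C_0\lhd C$ gives
\[
\mathcal{D}_K=\bigoplus_{h\in C\backslash K}\Big(\bigoplus_{c\in C_0\backslash C}\mathcal{D}_{C_0}c\Big)h=\bigoplus_{h\in C\backslash K}\mathcal{D}_Ch.\qedhere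
\]
\end{proof}

\subsection{Chain-level maps}
Many identifications of homology groups must be compatible, so we fix them on the chain level. Let $F\to\mathbb{Q}$ be a free resolution by left $\mathbb{Q}G$-modules. It is free over $\mathbb{Q}X$ for every $X\le G$, so $H_i(X;M)=H_i(M\otimes_{\mathbb{Q}X}F)$.

\begin{itemize}
\item \emph{Corestriction and inclusion of coefficients} are induced by $m\otimes f\mapsto m\otimes f$.
\item \emph{Shapiro.} Let $X\le Y$, let $M$ be a right $\mathbb{Q}Y$-module and $M_0$ a $\mathbb{Q}X$-submodule with $M=\bigoplus_{y\in X\backslash Y}M_0y$. Then $M=M_0\otimes_{\mathbb{Q}X}\mathbb{Q}Y$, and $m\otimes f\mapsto m\otimes f$ is an isomorphism $M_0\otimes_{\mathbb{Q}X}F\to M\otimes_{\mathbb{Q}Y}F$.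
\item \emph{Mackey.} In addition let $V\le Y$. Grouping the cosets $Xy$ by double cosets $XtV$ splits $M$ into $\mathbb{Q}V$-submodules $\bigoplus_{y\in X\backslash XtV}M_0y$. The subspace $M_0t$ is a module over $V\cap X^{t^{-1}}$, and $v\mapsto Xtv$ induces a bijection $(V\cap X^{t^{-1}})\backslash V\to X\backslash XtV$. By Shapiro, $H_i(V;M)=\bigoplus_{t\in X\backslash Y/V}H_i(V\cap X^{t^{-1}};M_0t)$.
\item \emph{Conjugation.} Let $g\in G$ and let $M\subseteq\mathcal{D}_\Omega$ be a right $\mathbb{Q}[X^g]$-submodule. Then $Mg$ is a right $\mathbb{Q}X$-module, and $mg\otimes f\mapsto m\otimes gf$ is an isomorphism $Mg\otimes_{\mathbb{Q}X}F\to M\otimes_{\mathbb{Q}[X^g]}F$.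
\item \emph{Extension of scalars.} If $\mathbb{Q}X\subseteq D\subseteq D'$ with $D,D'$ division rings, then $D'\otimes_D-$ is exact and kills no nonzero element, so $H_i(X;D')=D'\otimes_DH_i(X;D)$, the map $H_i(X;D)\to H_i(X;D')$ is injective, and dimensions and kernels are preserved.
\end{itemize}
All maps except conjugation are given by the same formula, and conjugation by a fixed $g$ commutes with corestrictions and inclusions of coefficients. So every diagram formed from them below commutes. All maps are linear over any division ring that acts on the left of the coefficients.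

\begin{lemma}\label{lem:indep}
Let $X\le K\le G$.
\begin{enumerate}
\item[(a)] For any division ring $D\supseteq\mathcal{D}_K$: $X$ is $L^2$-independent in $K$ if and only if $H_1(X;D)\to H_1(K;D)$ is injective, if and only if $D\otimes I_X\to D\otimes I_K$ is injective.
\item[(b)] If $X\le K'\le K$ and $X$ is $L^2$-independent in $K$, then it is $L^2$-independent in $K'$. If $X$ is $L^2$-independent in $K'$ and $K'$ in $K$, then $X$ is in $K$.
\item[(c)] If $X$ is $L^2$-independent in $K$, then $X^g$ is $L^2$-independent in $K^g$ for $g\in G$.
\item[(d)] If $K_0\le K$ has finite index and $K=K_0X$, then $X$ is $L^2$-independent in $K$ if and only if $X_0=X\cap K_0$ is $L^2$-independent in $K_0$.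
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Extension of scalars and Lemma~\ref{lem:linear}(a). (b) With $D=\mathcal{D}_K$, the map for $X\le K$ is the composite of those for $X\le K'$ and $K'\le K$. (c) The definition depends only on the isomorphism type of the pair $(K,X)$. (d) The map $X_0\backslash X\to K_0\backslash K$ is bijective, so Lemma~\ref{lem:rings}(d) gives $\mathcal{D}_K=\bigoplus_{y\in K_0\backslash K}\mathcal{D}_{K_0}y=\bigoplus_{x\in X_0\backslash X}\mathcal{D}_{K_0}x$. The Shapiro isomorphisms for $X_0\le X$ and $K_0\le K$ identify $H_1(X_0;\mathcal{D}_{K_0})\to H_1(K_0;\mathcal{D}_{K_0})$ with $H_1(X;\mathcal{D}_K)\to H_1(K;\mathcal{D}_K)$.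
\end{proof}

\begin{lemma}\label{lem:euler}
Let $X\le G$ be finitely generated and let $D\supseteq\mathcal{D}_X$ be a division ring.
\begin{enumerate}
\item[(a)] If $X\le N$, then $H_i(X;D)=0$ for $i\ge2$.
\item[(b)] $\dim_DH_1(X;D)=\overline{\chi}(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:A}, $X\in\mathcal{A}_m$ for some $m$, and we induct on $m$. For $i\ge2$ the Mayer--Vietoris sequence places $H_i(X;D)$ between $\bigoplus_vH_i(X_v;D)$, which is zero by induction, and $\bigoplus_eH_{i-1}(X_e;D)$, which is zero by Lemma~\ref{lem:linear}(b) or because $X_e=1$.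

(b) For $X=1$ both sides vanish. Let $1\ne X\le N$, and take a finite classifying space with $n_i$ cells of dimension $i$. The cellular chain complex of its universal cover is a free resolution of $\mathbb{Q}$ with ranks $n_i$. Tensoring with $\mathbb{Q}$ and with $D$ gives $\chi(X)=\sum_i(-1)^in_i=\sum_i(-1)^i\dim_DH_i(X;D)$, and only $i=1$ contributes by (a) and Lemma~\ref{lem:linear}(a). For general $X\ne1$, the subgroup $X_0=X\cap N$ is nontrivial because $G$ is torsion-free. By extension of scalars we may take $D=\mathcal{D}_X$. Lemma~\ref{lem:rings}(d) and Shapiro give $H_1(X;\mathcal{D}_X)\cong H_1(X_0;\mathcal{D}_{X_0})$ over $\mathcal{D}_{X_0}$, and $\mathcal{D}_X$ has left dimension $[X:X_0]$ over $\mathcal{D}_{X_0}$. So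
\[
[X:X_0]\dim_{\mathcal{D}_X}H_1(X;\mathcal{D}_X)=-\chi(X_0)=-[X:X_0]\,\chi(X)
\]
by Corollary~\ref{cor:G}(c). Hence $-\chi(X)=\dim H_1(X;\mathcal{D}_X)\ge0$, and this is $\overline{\chi}(X)$.
\end{proof}

\section{Free products with powers of abelian elements}\label{sec:free}

We first record what (A1) says about subgroups of $N$.

\begin{lemma}\label{lem:csa}
Let $B\le N$ and let $M\ne1$ be maximal abelian in $B$. Then $M$ is finitely generated free abelian, $M=\widetilde M\cap B$ for any maximal abelian subgroup $\widetilde M\ge M$ of $N$, and $M$ is malnormal and self-normalizing in $B$. Two maximal abelian subgroups of $B$ with nontrivial intersection coincide.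
\end{lemma}

\begin{proof}
The group $\widetilde M\cap B$ is abelian and contains $M$, so it equals $M$. If $g\in B$ and $M\cap M^g\ne1$, then $g\in\widetilde M\cap B=M$ by (A1); this gives malnormality and, as $M\ne1$, self-normalization. If $1\ne c\in M\cap M'$ and $m'\in M'$, then $c=m'cm'^{-1}\in M\cap M^{m'}$, so $m'\in M$. Thus $M'\le M$, and $M'=M$ by maximality.
\end{proof}

Property (A4) adjoins one free cyclic factor to $X$. A vertex can carry several edges of the kind in Example~\ref{ex:edge}, so we need several factors. After the first one is adjoined, the enlarged group may meet the remaining abelian subgroups or conjugate them to each other. Both defects disappear when the first generator is replaced by a high power.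

\begin{lemma}\label{lem:free}
Let $X\le N$ be finitely generated. Let $M_1,\dots,M_p\ne1$ be maximal abelian subgroups of $N$ with $M_i\cap X=1$, such that $M_i^h\ne M_j$ for all $h\in X$ and $i\ne j$. Let $1\ne a_i\in M_i$. Then there are $k_i\ge1$ such that $\langle X,a_1^{k_1},\dots,a_p^{k_p}\rangle=X*\langle a_1^{k_1}\rangle*\dots*\langle a_p^{k_p}\rangle$.
\end{lemma}

\begin{proof}
We induct on $p$, for all $X$ at once; $p=0$ is trivial. By (A4) there is a power $\alpha$ of $a_1$ with $Q=\langle X,\alpha\rangle=X*\langle\alpha\rangle$. Put $Q_r=\langle X,\alpha^r\rangle=X*\langle\alpha^r\rangle$. It suffices to find $r\ge1$ such that $M_i\cap Q_r=1$ for $i\ge2$ and $M_2,\dots,M_p$ are pairwise not conjugate by elements of $Q_r$; then induction applies to $Q_r$.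

Let $\Theta$ be the Bass--Serre tree of $Q=X*\langle\alpha\rangle$. It has an edge $\varepsilon=[x_0,y_0]$ with $Q_{x_0}=X$, $Q_{y_0}=\langle\alpha\rangle$, and $Q$ acts freely and transitively on the edges. Vertices $gx_0$ (type $x$) and $gy_0$ (type $y$) alternate along every path. The union $\Theta_r=Q_r\varepsilon$ is a subtree, since $Q_r$ is generated by elements fixing an end of $\varepsilon$, and $h\varepsilon\subset\Theta_r$ if and only if $h\in Q_r$. The retraction $Q\to\langle\alpha\rangle$ killing $X$ shows $Q_r\cap\langle\alpha\rangle=\langle\alpha^r\rangle$. The edges at $gy_0$ are the $g\alpha^s\varepsilon$. If two of them, $g\alpha^s\varepsilon$ and $g\alpha^{s'}\varepsilon$, lie in $\Theta_r$, then $\alpha^{s-s'}\in Q_r$ and $r$ divides $s-s'$. Hence: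
\begin{enumerate}
\item[($*$)] \emph{a segment of $\Theta$ with a vertex of type $y$ in its interior lies in $\Theta_r$ for only finitely many $r$.}
\end{enumerate}

\emph{Intersections.} Let $i\ge2$ and $Z=M_i\cap Q$. If $Z=1$ there is nothing to do. Suppose that no nontrivial element of $Z$ fixes a vertex. Commuting elements without fixed points have the same axis, so all nontrivial elements of $Z$ have one axis $\ell$. If $1\ne b\in Z\cap Q_r$, then $b$ preserves $\Theta_r$, so $\ell\subset\Theta_r$. By ($*$) this happens for finitely many $r$.

Suppose instead that some $1\ne b_0\in Z$ fixes a vertex $u$. Edge stabilizers are trivial, so a nontrivial element fixes at most one vertex. As $Z$ commutes with $b_0$, it fixes $u$, and $u$ is the only fixed vertex of each $1\ne b\in Z$. We have $u\ne x_0$, since otherwise $Z\le X\cap M_i=1$. The neighbors of $x_0$ are the $hy_0$ with $h\in X$. If $u=hy_0$, then $Z\le\langle\alpha\rangle^h\le M_1^h$, so $M_i=M_1^h$ by Lemma~\ref{lem:csa}, contrary to hypothesis. So $[x_0,u]$ has a vertex of type $y$ in its interior. If $1\ne b\in Z\cap Q_r$, then $b$ fixes the point of $\Theta_r$ nearest to $u$,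 so this point is $u$, and $[x_0,u]\subset\Theta_r$. By ($*$) this happens for finitely many $r$. Hence there is $r_0$ with $M_i\cap Q_r=1$ for all $i\ge2$ and $r\ge r_0$.

\emph{Conjugacy.} Let $i\ne j$ in $\{2,\dots,p\}$ with $M_j=M_i^g$ for some $g\in N$. As $M_i$ is self-normalizing, the elements conjugating $M_i$ to $M_j$ form the coset $gM_i$. It contains at most one element $q_0$ of $Q_{r_0}$, because $Q_{r_0}\cap M_i=1$. If $q_0$ exists, then $q_0\notin X$ by hypothesis, so $[x_0,q_0x_0]$ joins two distinct vertices of type $x$ and has a vertex of type $y$ in its interior. If $q_0\in Q_r$, this segment lies in $\Theta_r$; by ($*$) this happens for finitely many $r$. For $r$ a large multiple of $r_0$ we have $Q_r\le Q_{r_0}$ and $q_0\notin Q_r$ for all pairs $i,j$, and both requirements hold.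
\end{proof}

\section{The $L^2$-Hall property}\label{sec:hall}

In this section $D=\mathcal{D}_N$. By Lemma~\ref{lem:indep}(a), $L^2$-independence among subgroups of $N$ can be tested with coefficients in $D$.

\subsection{A criterion for groups acting on trees}
Consider the following \emph{setting}: $B\le N$ is finitely generated and acts on a tree $S$ with finitely generated vertex stabilizers and finitely generated free abelian edge stabilizers; $H\le B$ is finitely generated; $S_H$ is a nonempty $H$-invariant subtree with finite quotient; and $\Sigma=\Sigma_V\cup\Sigma_E$ is a set of representatives of the $H$-orbits of vertices and edges of $S_H$. The groups $H_v$ with $v\in\Sigma_V$ are finitely generated by Lemma~\ref{lem:T}.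

We look for a finite-index subgroup $K\ge H$ whose quotient graph contains a copy of $H\backslash S_H$ and whose vertex groups there are small enough.

\begin{lemma}\label{lem:K}
For $v$ in a subset $\Sigma'\subseteq\Sigma_V$ let $L_v\le B_v$ be a finite-index subgroup containing $H_v$. There is a finite-index subgroup $K$ with $H\le K\le B$ such that
\begin{enumerate}
\item[(K1)] distinct elements of $\Sigma$ lie in distinct $K$-orbits;
\item[(K2)] $K_v\le L_v$ for $v\in\Sigma'$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $s\ne s'$ in $\Sigma$ and $s'=gs$ with $g\in B$, the elements of $B$ taking $s$ to $s'$ form the coset $gB_s$, and $H\cap gB_s=\emptyset$. Lemma~\ref{lem:sep}(i) gives $K\cap gB_s=\emptyset$. For $v\in\Sigma'$ we have $H\cap B_v=H_v\le L_v$, and Lemma~\ref{lem:sep}(ii) gives $K\cap B_v\le L_v$. There are finitely many conditions.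
\end{proof}

Fix a finite-index $K$ with $H\le K\le B$ and (K1). The union $KS_H$ is a $K$-invariant subforest of $S$. Let $\widehat S$ be its component containing $S_H$ and let $\widehat H=\{k\in K:k\widehat S=\widehat S\}\ge H$. The group $\widehat H$ is an intermediate step: it has the same quotient graph as $H$ and the same stabilizers as $K$. To see this, note that $K$ permutes the components of $KS_H$, so
\begin{equation}\label{eq:comp}
k\in K,\ \ k\widehat S\cap\widehat S\ne\emptyset\ \Longrightarrow\ k\in\widehat H.
\end{equation}
Hence $\widehat H_s=K_s$ for every vertex or edge $s$ of $\widehat S$. Every such $s$ is $ks_1$ with $k\in K$ and $s_1\in\Sigma$, and $k\in\widehat H$ by \eqref{eq:comp}; with (K1) this shows that $\Sigma$ is also a set of representatives for the $\widehat H$-orbits in $\widehat S$.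

Fix a $B$-invariant orientation of $S$. Induce the chain complex of $S_H$ from $H$ to $\widehat H$ and map it to the chain complex of $\widehat S$ by $k\otimes s\mapsto ks$. This is a map of short exact sequences of $\mathbb{Q}\widehat H$-modules
\[
\begin{array}{ccccccccc}
0&\to&\bigoplus_{e\in\Sigma_E}\mathbb{Q}[\widehat H/H_e]&\to&\bigoplus_{v\in\Sigma_V}\mathbb{Q}[\widehat H/H_v]&\to&\mathbb{Q}[\widehat H/H]&\to&0\\
&&\downarrow&&\downarrow&&\downarrow&&\\
0&\to&\bigoplus_{e\in\Sigma_E}\mathbb{Q}[\widehat H/K_e]&\to&\bigoplus_{v\in\Sigma_V}\mathbb{Q}[\widehat H/K_v]&\to&\mathbb{Q}&\to&0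
\end{array}
\]
with surjective vertical maps. By the snake lemma the kernels form an exact sequence $0\to J_E\to J_V\to J\to0$, with $J_E=\bigoplus_eJ_e$ and $J_V=\bigoplus_vJ_v$. Since $\mathbb{Q}[K_s/H_s]=\mathbb{Q}K_s/\mathbb{Q}K_sI_{H_s}$, for $s\in\Sigma$ we have
\begin{equation}\label{eq:J}
J_s=\ker\big(\mathbb{Q}[\widehat H/H_s]\to\mathbb{Q}[\widehat H/K_s]\big)=\mathbb{Q}\widehat H\otimes_{\mathbb{Q}K_s}\big(I_{K_s}/\mathbb{Q}K_sI_{H_s}\big).
\end{equation}
Tor groups and tensor products with the modules $J$ are over $\mathbb{Q}\widehat H$.

\begin{lemma}\label{lem:crit}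
Suppose that $H_v$ is $L^2$-independent in $K_v$ for every $v\in\Sigma_V$ and that $D\otimes J_E\to D\otimes J_V$ is injective. Then $H$ is $L^2$-independent in $K$.
\end{lemma}

\begin{proof}
For $v\in\Sigma_V$ the sequence $0\to J_v\to\mathbb{Q}[\widehat H/H_v]\to\mathbb{Q}[\widehat H/K_v]\to0$ gives the exact sequence
\[
H_2(K_v;D)\to\operatorname{Tor}_1(D,J_v)\to H_1(H_v;D)\to H_1(K_v;D).
\]
The group $K_v$ has finite index in $B_v$, so it is finitely generated and $H_2(K_v;D)=0$ by Lemma~\ref{lem:euler}(a). The last map is injective, so $\operatorname{Tor}_1(D,J_v)=0$. Now the exact sequence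
\[
\operatorname{Tor}_1(D,J_V)\to\operatorname{Tor}_1(D,J)\to D\otimes J_E\to D\otimes J_V
\]
gives $\operatorname{Tor}_1(D,J)=0$, and $0\to J\to\mathbb{Q}[\widehat H/H]\to\mathbb{Q}\to0$ shows that $H_1(H;D)\to H_1(\widehat H;D)$ is injective.

Collapse each component of $KS_H$ to a point. The result is a tree on which $K$ acts; its edges are edges of $S$, with the same stabilizers, and the image of $\widehat S$ is a vertex with stabilizer $\widehat H$. By Lemma~\ref{lem:linear}(d), $H_1(\widehat H;D)\to H_1(K;D)$ is injective.
\end{proof}

The modules $J_e$ vanish when edge stabilizers are trivial, which gives the easy case.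

\begin{lemma}\label{lem:trivial}
Let $B\le N$ be finitely generated and act on a tree $S$ with finite quotient, trivial edge stabilizers and $L^2$-Hall vertex stabilizers. Then $B$ is $L^2$-Hall.
\end{lemma}

\begin{proof}
Vertex stabilizers are finitely generated by Lemma~\ref{lem:T}, so for finitely generated $H\le B$ we are in the setting above. For each $v\in\Sigma_V$ choose a finite-index $L_v\le B_v$ containing $H_v$ in which $H_v$ is $L^2$-independent, and choose $K$ by Lemma~\ref{lem:K} with $\Sigma'=\Sigma_V$. Then $H_v$ is $L^2$-independent in $K_v\le L_v$ by Lemma~\ref{lem:indep}(b), and $J_E=0$ because $H_e=K_e=1$. Apply Lemma~\ref{lem:crit}.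
\end{proof}

\subsection{Nontrivial edge groups}
When $K_e\ne1$ and $H_e=1$, the space $D\otimes J_e$ is a line, spanned in Example~\ref{ex:edge} by $\epsilon_z$. To show that it injects into $D\otimes J_V$ we want to apply Lemma~\ref{lem:free} at an end $x$ of $e$. The lemma requires that $H_x$ meet trivially the \emph{maximal abelian subgroup} $M$ containing $B_e$, whereas $H_e=1$ says only that $H_x$ meets $B_e$ trivially. We therefore pass to a tree in which each edge has an end $x$ such that the edge stabilizer is all of $B_x\cap M$.

\begin{lemma}\label{lem:cyl}
Let $B\le N$ be finitely generated and act on a tree $T$ with finite quotient, nontrivial finitely generated free abelian edge stabilizers, and $L^2$-Hall vertex stabilizers. Then $B$ is $L^2$-Hall.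
\end{lemma}

\begin{proof}
If $T$ is a point, $B$ is a vertex stabilizer. So assume that $T$ has an edge; then every vertex lies on an edge. The stabilizers $B_x$ of vertices of $T$ are finitely generated by Lemma~\ref{lem:T}. For an edge $e$ of $T$ let $M(e)$ be the maximal abelian subgroup of $B$ containing $B_e$; it is unique by Lemma~\ref{lem:csa}. Let $Y_M$ be the set of edges $e$ with $M(e)=M$.

\emph{Step 1: each nonempty $Y_M$ is the edge set of a subtree}, also denoted $Y_M$. Let $e,f\in Y_M$ and let $[e,f]$ be the smallest segment containing both. The fixed-point sets $\operatorname{Fix}(B_e)\supseteq e$ and $\operatorname{Fix}(B_f)\supseteq f$ are subtrees, invariant under $M$ because $M$ centralizes $B_e$ and $B_f$. If they intersect, their union is a subtree and contains $[e,f]$. If not, $M$ preserves the unique shortest segment joining them and fixes its ends, so $M\ge B_e$ fixes it pointwise; and $[e,f]$ lies in the union of the two subtrees and this segment. In both cases each edge $e'$ of $[e,f]$ is fixed by $B_e$ or by $B_f$. So $M(e')\cap M\ne1$, and $M(e')=M$ by Lemma~\ref{lem:csa}.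

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (0,1)--(1,0)--(0,-1);
\draw[thick,dashed] (1,0)--(2.2,0)--(3.4,0);
\foreach \x/\y/\n/\p in {0/1/1/left,1/0/2/above,0/-1/3/left,2.2/0/4/above,3.4/0/5/above,5.4/1/1/left,7.3/0/2/above,5.4/-1/3/left,9.2/1/4/right,9.2/-1/5/right}
{\fill (\x,\y) circle (2pt); \node[\p] at (\x,\y) {$x_{\n}$};}
\draw[thick] (5.4,1)--(6.1,0)--(5.4,-1) (6.1,0)--(7.3,0);
\draw[thick,dashed] (9.2,1)--(8.5,0)--(9.2,-1) (8.5,0)--(7.3,0);
\draw[fill=white] (6.1,0) circle (2.5pt) node[left] {$M$};
\draw[fill=white] (8.5,0) circle (2.5pt) node[right] {$M'$};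
\node at (1.7,-1.5) {$T$};
\node at (7.3,-1.5) {$S$};
\end{tikzpicture}
\caption{Left: a tree $T$ whose edges are partitioned into two subtrees, $Y_M$ (solid) and $Y_{M'}$ (dashed), which share the vertex $x_2$. Right: the tree $S$, in which each subtree is replaced by a new vertex joined to all vertices of that subtree.}\label{fig:cyl}
\end{figure}

\emph{Step 2: the tree $S$} (Figure~\ref{fig:cyl}). Let $V_0$ be the vertex set of $T$ and $V_1$ the set of $M$ with $Y_M\ne\emptyset$. Let $S$ be the bipartite graph on $V_0\sqcup V_1$ with an edge $(x,M)$ for each vertex $x$ of $Y_M$. It is connected, because both ends of an edge $e$ of $T$ are adjacent to $M(e)$. A circuit in $S$ has the form $x_1,M_1,x_2,M_2,\dots,x_n,M_n,x_1$ with $n\ge2$ and, cyclically, $x_i\ne x_{i+1}$ and $M_i\ne M_{i+1}$. The segments $[x_i,x_{i+1}]\subseteq Y_{M_i}$ are nontrivial, and consecutive ones share no edge. Their concatenation is a nontrivial closed path without backtracking in $T$, which is impossible. So $S$ is a tree. Since $gY_M=Y_{M^g}$, the group $B$ acts on $S$ by $g(x,M)=(gx,M^g)$, preserving $V_0$ and $V_1$. The stabilizer of $x\in V_0$ is $B_x$.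 The stabilizer of $M\in V_1$ is its normalizer, which is the finitely generated free abelian group $M$ by Lemma~\ref{lem:csa}. The stabilizer of $(x,M)$ is $B_x\cap M$; it is nontrivial, since it contains $B_e$ for an edge $e\in Y_M$ at $x$. Orient the edges of $S$ from $V_1$ to $V_0$.

\emph{Step 3: choice of $K$.} Let $H\le B$ be finitely generated and let $S_H$ be as in the setting. Choose a set $\Sigma'$ of representatives $x$ of the $H$-orbits of $V_0$-vertices of $S_H$, and for each $x\in\Sigma'$ representatives of the $H_x$-orbits of edges of $S_H$ at $x$. Every edge has exactly one end in $V_0$, so these edges form a set $\Sigma_E$ of representatives of all edge orbits. Complete $\Sigma'$ to $\Sigma_V$.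

Fix $x\in\Sigma'$. Let $e_i=(x,M_i)$, $1\le i\le p$, be the edges of $\Sigma_E$ at $x$ with $H_{e_i}=1$, and let $\widetilde M_i\ge M_i$ be maximal abelian in $N$. Then
\[
\widetilde M_i\cap H_x=M_i\cap H_x=H_{e_i}=1,
\]
which is the property for which $S$ was built. If $\widetilde M_i^h=\widetilde M_j$ with $h\in H_x$, intersecting with $B$ gives $M_i^h=M_j$, so $he_i=e_j$ and $i=j$. By Lemma~\ref{lem:free} there are $1\ne a_i\in B_{e_i}=B_x\cap M_i$ such that
\[
P_x=\langle H_x,a_1,\dots,a_p\rangle=H_x*\langle a_1\rangle*\dots*\langle a_p\rangle\le B_x.
\]
As $B_x$ is $L^2$-Hall, $P_x$ is $L^2$-independent in a finite-index subgroup $L_x\le B_x$ containing it. Choose $K$ by Lemma~\ref{lem:K} for these $L_x$, $x\in\Sigma'$. The group $K$ need not contain the $a_i$, but it has finite index, so there is $l\ge1$ with $\alpha_i=a_i^l\in K$ for all $i$ and all $x$. Then $\alpha_i\in K_{e_i}\le K_x$. Put $P_x'=H_x*\langle\alpha_1\rangle*\dots*\langle\alpha_p\rangle\le K_x$. We claim that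
\begin{equation}\label{eq:inj}
D\otimes I_{P'_x}=D\otimes I_{H_x}\oplus\bigoplus_{i=1}^pD\cdot\big(1\otimes(\alpha_i-1)\big)\longrightarrow D\otimes I_{K_x}\quad\text{is injective.}
\end{equation}
The decomposition is Lemma~\ref{lem:linear}(c), and $D\otimes I_{P_x}$ decomposes in the same way. The map $D\otimes I_{\langle\alpha_i\rangle}\to D\otimes I_{\langle a_i\rangle}$ is an isomorphism, since both sides map isomorphically to $D$ by Lemma~\ref{lem:linear}(b). So $D\otimes I_{P'_x}\to D\otimes I_{P_x}$ is an isomorphism, and $D\otimes I_{P_x}\to D\otimes I_{L_x}$ is injective by Lemma~\ref{lem:indep}(a). The composite factors through $D\otimes I_{K_x}$ because $P'_x\le K_x\le L_x$. This proves \eqref{eq:inj}.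

\emph{Step 4: the hypotheses of Lemma~\ref{lem:crit}.} For $x\in\Sigma'$, \eqref{eq:inj} shows that $D\otimes I_{H_x}\to D\otimes I_{K_x}$ is injective, so $H_x$ is $L^2$-independent in $K_x$. For $v\in\Sigma_V\cap V_1$ the group $H_v$ is trivial or free abelian of positive finite rank, so $H_1(H_v;D)=0$ and independence is automatic.

Let $e\in\Sigma_E$. The group $K_e$ has finite index in $B_e\cong\mathbb{Z}^j$, $j\ge1$, so all its homology vanishes by Lemma~\ref{lem:linear}(b). The exact sequence $H_1(K_e;D)\to D\otimes J_e\to H_0(H_e;D)\to H_0(K_e;D)$ gives $D\otimes J_e\cong H_0(H_e;D)$, which is zero if $H_e\ne1$. If $H_e=1$, then $e=e_i$ at some $x\in\Sigma'$, and \eqref{eq:J} gives $D\otimes J_{e_i}=D\otimes I_{K_{e_i}}=D\cdot(1\otimes(\alpha_i-1))$. Compose $D\otimes J_E\to D\otimes J_V$ with the projection onto $\bigoplus_{x\in\Sigma'}D\otimes J_x$. The $V_0$-end of $e_i$ is the chosen representative $x$, so in the top row of the diagram the boundary map followed by this projection sends $kH_{e_i}$ to $kH_x$. Hence the composite is the direct sum over $x\in\Sigma'$ of the maps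
\[
\bigoplus_{i=1}^pD\cdot\big(1\otimes(\alpha_i-1)\big)\to D\otimes J_x=D\otimes_{\mathbb{Q}K_x}\big(I_{K_x}/\mathbb{Q}K_xI_{H_x}\big),\qquad1\otimes(\alpha_i-1)\mapsto1\otimes(\alpha_i-1).
\]
By right exactness the target is $D\otimes I_{K_x}$ modulo the image of $D\otimes I_{H_x}$, and by \eqref{eq:inj} the elements $1\otimes(\alpha_i-1)$ are linearly independent modulo that image. So $D\otimes J_E\to D\otimes J_V$ is injective, and $H$ is $L^2$-independent in $K$ by Lemma~\ref{lem:crit}.
\end{proof}

\subsection{The induction}
\begin{proposition}\label{prop:hallN}
Every finitely generated subgroup $B\le N$ is $L^2$-Hall.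
\end{proposition}

\begin{proof}
By (A2) and Lemma~\ref{lem:A}, $B\in\mathcal{A}_m$ for some $m$, and we induct on $m$; the case $m=0$ is trivial. Let $B\in\mathcal{A}_{m+1}$ act on the Bass--Serre tree $T$ of a defining decomposition. Its vertex stabilizers are finitely generated subgroups of $N$ in $\mathcal{A}_m$, so they are $L^2$-Hall. Collapse each component of the union of the edges with nontrivial stabilizer. The result is a tree $S$ with trivial edge stabilizers and finite quotient. A vertex $u$ of $S$ is the image of a subtree $T_u$ of $T$, possibly a single vertex, and $B_u$ is the stabilizer of $T_u$; it is finitely generated by Lemma~\ref{lem:T}. An element of $B$ carrying a vertex or edge of $T_u$ into $T_u$ preserves $T_u$. So $B_u\backslash T_u$ embeds in the finite graph $B\backslash T$, and stabilizers in $B_u$ of vertices and edges of $T_u$ are the stabilizers in $B$. By Lemma~\ref{lem:cyl}, $B_u$ is $L^2$-Hall, and by Lemma~\ref{lem:trivial} so is $B$.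
\end{proof}

\begin{corollary}\label{cor:hall}
$G$ is $L^2$-Hall.
\end{corollary}

\begin{proof}
Let $H\le G$ be finitely generated and $H_0=H\cap N$. By Proposition~\ref{prop:hallN}, $H_0$ is $L^2$-independent in a finite-index subgroup $K'\le N$ containing it. To adjoin $H$ we make this subgroup invariant under $H$. Let $K_0=\bigcap_{h\in H}K'^{\,h}$. The conjugate $K'^{\,h}$ depends only on the coset $hH_0$, so $K_0$ has finite index in $G$. It lies in $N$, is normalized by $H$, and contains $H_0$ because $H_0\lhd H$; so $H\cap K_0=H_0$. By Lemma~\ref{lem:indep}(b), $H_0$ is $L^2$-independent in $K_0$, and by Lemma~\ref{lem:indep}(d), $H$ is $L^2$-independent in the finite-index subgroup $K_0H$.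
\end{proof}

\section{The Hanna Neumann inequality}\label{sec:ghnc}

Finitely generated subgroups of $G$ are of finite type by Corollary~\ref{cor:G}(c). Fix finitely generated $U,V\le G$. The groups $U\cap V^t$ are finitely generated by Corollary~\ref{cor:G}(b).

\subsection{A module that sees both sides}
Shapiro's and Mackey's formulas suggest coefficients induced from $U$ to $G$: over $G$ they compute the homology of $U$, and over $V$ the homology of all the intersections $U\cap V^t$. But $L^2$-independence is a statement about coefficients in a division ring containing $\mathbb{Q}G$. The induced module embeds in such a ring, and the next lemma shows that the embedding is injective on $H_1(V;-)$. If $U$ had finite index, the module would be the whole ring by Lemma~\ref{lem:rings}(d); the proof approximates $U$ by finite-index subgroups.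

\begin{lemma}\label{lem:M}
Let $\Omega=\Lambda\rtimes G$ be one of the groups $\Omega_k$. Put $C=\mathcal{D}_{\Lambda U}$ and $\mathcal{M}=\sum_{g\in G}Cg\subseteq\mathcal{D}_\Omega$, a left $C$-space and right $\mathbb{Q}G$-module.
\begin{enumerate}
\item[(i)] $\dim_CH_1(G;\mathcal{M})=\overline{\chi}(U)$, and $H_1(V;\mathcal{M})=\bigoplus_{t\in U\backslash G/V}H_1(V\cap U^{t^{-1}};Ct)$, where the summand for $t$ has $C$-dimension $\overline{\chi}(U\cap V^t)$.
\item[(ii)] The map $\iota\colon H_1(V;\mathcal{M})\to H_1(V;\mathcal{D}_\Omega)$ is injective.
\end{enumerate}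
\end{lemma}

\begin{proof}
(i) Since $\Omega=\Lambda G$ and $\Lambda U\cap G=U$, representatives of $U\backslash G$ represent $\Lambda U\backslash\Omega$. By Lemma~\ref{lem:rings}(b), $\mathcal{M}=\bigoplus_{g\in U\backslash G}Cg$. Shapiro gives $H_1(G;\mathcal{M})=H_1(U;C)$, Mackey gives the decomposition, and conjugation by $t$ gives $H_1(V\cap U^{t^{-1}};Ct)\cong H_1(U\cap V^t;C)$. All these maps are left $C$-linear, and the dimensions are given by Lemma~\ref{lem:euler}(b).

(ii) Let $\iota(x)=0$, and let $x_1,\dots,x_s$ be the components of $x$ at representatives $t_1,\dots,t_s$ of distinct double cosets, all other components being zero. Put $W_i=U\cap V^{t_i}$. By Corollary~\ref{cor:hall}, $W_i$ is $L^2$-independent in a finite-index subgroup $K_i\le G$. Put $V_i=K_i\cap V^{t_i}$, a finite-index subgroup of $V^{t_i}$ containing $W_i$. Lemma~\ref{lem:sep} with $B=G$ gives a finite-index subgroup $L\ge U$ such that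
\begin{enumerate}
\item[(1)] $t_j\notin Lt_iV$ for $i\ne j$;
\item[(2)] $L\cap V^{t_i}\le V_i$ for all $i$.
\end{enumerate}
For (1), note that for a subgroup $X$ the condition $t_j\notin Xt_iV$ is equivalent to $X\cap t_jt_i^{-1}V^{t_i}=\emptyset$; it holds for $X=U$, and part (i) of that lemma applies. For (2) use part (ii) and $U\cap V^{t_i}=W_i\le V_i$.

Let $C_L=\mathcal{D}_{\Lambda L}\supseteq C$. By Lemma~\ref{lem:rings}(d), $\mathcal{D}_\Omega=\bigoplus_{g\in L\backslash G}C_Lg$, so Mackey gives
\[
H_1(V;\mathcal{D}_\Omega)=\bigoplus_{t\in L\backslash G/V}H_1(V\cap L^{t^{-1}};C_Lt),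
\]
and by (1) the $t_i$ may be taken among the representatives. The map $\iota$ sends the summand at $t_i$ into the summand at $t_i$, through $H_1(V\cap U^{t_i^{-1}};Ct_i)\to H_1(V\cap L^{t_i^{-1}};C_Lt_i)$. So each $x_i$ is killed by this map. After conjugation by $t_i$ it becomes the composite
\[
H_1(W_i;C)\to H_1(W_i;C_L)\to H_1(L\cap V^{t_i};C_L).
\]
The first map is injective by extension of scalars. The second is injective by Lemma~\ref{lem:indep}(a),(b), since $W_i\le L\cap V^{t_i}\le K_i$ by (2). So $x_i=0$.
\end{proof}

If $V$ is $L^2$-independent in $G$ itself, the lemma with $\Omega=G$ shows that $H_1(V;\mathcal{M})\to H_1(G;\mathcal{M})$ is injective, because its composite with $H_1(G;\mathcal{M})\to H_1(G;\mathcal{D}_G)$ is $\operatorname{cor}\circ\,\iota$. Then the left side of \eqref{eq:ghnc} is at most $\overline{\chi}(U)$. In general we replace corestriction by twisted maps as in Example~\ref{ex:twist}.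

\subsection{Reduction to a normal subgroup}
The twisting variables must commute with $V$, and $V$ must be independent in the subgroup $N_1$ of $G$ that fixes them. We arrange this by passing to a finite-index subgroup of $V$.

By Corollary~\ref{cor:hall}, $V$ is $L^2$-independent in a finite-index subgroup $K_V\le G$. Let $N_1$ be the normal core of $K_V\cap N$ in $G$ and let $V'=V\cap N_1$. By Lemma~\ref{lem:indep}(b), $V$ is $L^2$-independent in $N_1V\le K_V$, so by Lemma~\ref{lem:indep}(d), $V'$ is $L^2$-independent in $N_1$. We show that both sides of \eqref{eq:ghnc} are multiplied by $[V:V']$ when $V$ is replaced by $V'$. For the right side this is Corollary~\ref{cor:G}(c). For the left side fix $t$ and put $W=U\cap V^t$. The group $U\times V$ acts transitively on $UtV$ by $(u,v)x=uxv^{-1}$, and the stabilizer of $t$ is $\widetilde W=\{(u,t^{-1}ut):u\in W\}$. It meets the normal subgroup $U\times V'$ in the copy of $W\cap N_1$, as $N_1$ is normal in $G$. The number of $(U\times V')$-orbits, that is, of double cosets $UxV'$ in $UtV$, is therefore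
\[
[U\times V:(U\times V')\widetilde W]=[V:V']/[W:W\cap N_1].
\]
For $x=utv$ we have $U\cap V'^{\,x}=(U\cap V'^{\,t})^u=(W\cap N_1)^u$, with reduced Euler characteristic $[W:W\cap N_1]\,\overline{\chi}(W)$. So these double cosets contribute $[V:V']\,\overline{\chi}(W)$ in total, as claimed. We may thus assume:
\begin{equation}\label{eq:red}
V\le N_1\lhd G,\quad[G:N_1]<\infty,\quad V\text{ is $L^2$-independent in }N_1.
\end{equation}
By Lemma~\ref{lem:indep}(c), every conjugate $V^g$ is then $L^2$-independent in $N_1$.

\subsection{The twisted corestrictions}
Let $n=\overline{\chi}(V)$, $\Gamma=G/N_1$, and form $\Lambda_k$ and $\Omega_k$ from $N_1$. Put $\mathcal{D}_k=\mathcal{D}_{\Omega_k}$ and $E_k=\mathcal{D}_{\Lambda_k\times N_1}$. By Lemma~\ref{lem:rings}(d), $\mathcal{D}_k=\bigoplus_{\gamma\in\Gamma}E_kg_\gamma$ for representatives $g_\gamma\in G$ of $\gamma\in\Gamma$. For $1\le i\le k$ let $\rho_i\colon\mathcal{D}_k\to\mathcal{D}_k$ be right multiplication by $w^{(i)}_1$, where the subscript is the identity of $\Gamma$. It is left $\mathcal{D}_k$-linear, and right $\mathbb{Q}V$-linear because $V\le N_1$ commutes with $\Lambda_k$. Define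
\[
\varphi_i\colon H_1(V;\mathcal{D}_k)\xrightarrow{\ (\rho_i)_*\ }H_1(V;\mathcal{D}_k)\xrightarrow{\ \operatorname{cor}\ }H_1(G;\mathcal{D}_k).
\]
The map $\varphi_i$ over $\mathcal{D}_{k+1}$ is obtained from $\varphi_i$ over $\mathcal{D}_k$ by extension of scalars, since both are given on chains by $d\otimes f\mapsto dw^{(i)}_1\otimes f$.

A class $x\in H_1(V;\mathcal{D}_k)$ splits into pieces indexed by $\Gamma$. Corestriction is injective on each piece, by \eqref{eq:red}, but the images of different pieces can cancel, as $q$ and $ra$ do in Example~\ref{ex:twist}. A new family of variables multiplies the pieces by independent scalars and prevents the cancellation.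

\begin{lemma}\label{lem:Phi}
The map $\Phi=(\varphi_1,\dots,\varphi_n)\colon H_1(V;\mathcal{D}_n)\to H_1(G;\mathcal{D}_n)^n$ is injective.
\end{lemma}

\begin{proof}
We first prove:
\begin{equation}\label{eq:new}
0\ne x\in H_1(V;\mathcal{D}_k)\subseteq H_1(V;\mathcal{D}_{k+1})\ \Longrightarrow\ \varphi_{k+1}(x)\ne0.
\end{equation}
Write $w_\gamma=w^{(k+1)}_\gamma$. Each $E_kg_\gamma$ is a right $\mathbb{Q}N_1$-submodule of $\mathcal{D}_k$, since $g_\gamma h=(g_\gamma hg_\gamma^{-1})g_\gamma$ for $h\in N_1$. So $x=\sum_\gamma x_\gamma$ with $x_\gamma\in H_1(V;E_kg_\gamma)$. The element $w_\gamma$ commutes with $\Lambda_k\times N_1$, hence with $E_k$ by Lemma~\ref{lem:rings}(c). For $y\in E_k$ this gives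
\[
\rho_{k+1}(yg_\gamma)=yg_\gamma w_1=yw_\gamma g_\gamma=w_\gamma\,yg_\gamma:
\]
on $E_kg_\gamma$, right multiplication by $w_1$ is left multiplication by $w_\gamma$. Therefore
\[
\varphi_{k+1}(x)=\sum_\gamma w_\gamma\otimes b_\gamma\in\mathcal{D}_{k+1}\otimes_{\mathcal{D}_k}H_1(G;\mathcal{D}_k)=H_1(G;\mathcal{D}_{k+1}),
\]
where $b_\gamma$ is the image of $x_\gamma$ in $H_1(G;\mathcal{D}_k)$. The $w_\gamma$ lie in distinct cosets $w_\gamma\Omega_k$, since $w_\gamma^{-1}w_{\gamma'}\in\Lambda_{k+1}\cap\Omega_k=\Lambda_k$ only for $\gamma=\gamma'$. By Lemma~\ref{lem:rings}(b) they are linearly independent in the right $\mathcal{D}_k$-space $\mathcal{D}_{k+1}$. So $\varphi_{k+1}(x)=0$ forces $b_\gamma=0$ for all $\gamma$.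

The map $x_\gamma\mapsto b_\gamma$ is the composite
\[
H_1(V;E_kg_\gamma)\to H_1(N_1;E_kg_\gamma)\to H_1(G;\mathcal{D}_k).
\]
Conjugation by $g_\gamma$ turns the first map into $H_1(V^{g_\gamma};E_k)\to H_1(N_1;E_k)$, which is injective because $V^{g_\gamma}$ is $L^2$-independent in $N_1$ and $E_k\supseteq\mathcal{D}_{N_1}$. The second map is a Shapiro isomorphism: for $h\in G$ we have $E_kg_\gamma h=E_kg_{\gamma\bar h}$, so $\mathcal{D}_k=\bigoplus_{h\in N_1\backslash G}(E_kg_\gamma)h$. Hence all $x_\gamma=0$, which proves \eqref{eq:new}.

Let $\mathcal{K}_k=\bigcap_{i\le k}\ker\varphi_i\subseteq H_1(V;\mathcal{D}_k)$. Then $\mathcal{K}_0=H_1(V;\mathcal{D}_0)$ has dimension $n$ by Lemma~\ref{lem:euler}(b). Extension of scalars preserves kernels, so $\mathcal{K}_{k+1}=\ker\varphi_{k+1}\cap(\mathcal{D}_{k+1}\otimes_{\mathcal{D}_k}\mathcal{K}_k)$. If $\mathcal{K}_k\ne0$, then by \eqref{eq:new} this is a proper subspace of $\mathcal{D}_{k+1}\otimes_{\mathcal{D}_k}\mathcal{K}_k$, and the dimension drops. If $\mathcal{K}_k=0$, then $\mathcal{K}_{k+1}=0$. So $\mathcal{K}_n=0$.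
\end{proof}

\subsection{End of the proof}
\begin{proof}[Proof of Theorem~\ref{thm:main}]
The $L^2$-Hall property is Corollary~\ref{cor:hall}. For \eqref{eq:ghnc}, assume \eqref{eq:red} and apply Lemma~\ref{lem:M} with $\Omega=\Omega_n$, so that $C=\mathcal{D}_{\Lambda_nU}$. The variables were included in $C$ so that the twisting preserves $\mathcal{M}$: since $w^{(i)}_{\bar g}\in\Lambda_n$ is a unit of $C$,
\[
\rho_i(Cg)=Cg\,w^{(i)}_1=C\,w^{(i)}_{\bar g}g=Cg.
\]
So the formulas $d\otimes f\mapsto dw^{(i)}_1\otimes f$, $1\le i\le n$, define both rows of a commutative square of left $C$-linear maps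
\[
\begin{array}{ccc}
H_1(V;\mathcal{M})&\longrightarrow&H_1(G;\mathcal{M})^n\\
{\scriptstyle\iota}\downarrow\ &&\downarrow\\
H_1(V;\mathcal{D}_n)&\xrightarrow{\ \Phi\ }&H_1(G;\mathcal{D}_n)^n.
\end{array}
\]
The maps $\iota$ and $\Phi$ are injective by Lemmas~\ref{lem:M}(ii) and~\ref{lem:Phi}, so the top row is injective. Comparing $C$-dimensions by Lemma~\ref{lem:M}(i) gives
\[
\sum_{t\in U\backslash G/V}\overline{\chi}(U\cap V^t)\le n\,\overline{\chi}(U)=\overline{\chi}(U)\,\overline{\chi}(V).\qedhere
\]
\end{proof}

\begin{thebibliography}{99}

\bibitem{BW} Bigdely and Wise, Michigan Math. J., 2013.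

\bibitem{Br} Brown, \emph{Cohomology of Groups}.

\bibitem{DK} Duchamp and Krob, 1992.

\bibitem{FM} Sam P. Fisher and Ismael Morales, \emph{The Hanna Neumann Conjecture for graphs of free groups with cyclic edge groups}, arXiv:2311.12910 (2023).

\bibitem{HW} Haglund and Wise, GAFA, 2008.

\bibitem{Hr} Hruska, AGT, 2010.

\bibitem{Li} Linnell, Forum Math., 1993.

\bibitem{MMP} Manning and Mart\'inez-Pedroza, Pacific J. Math., 2010.

\bibitem{MP} Mart\'inez-Pedroza, \emph{Combination of quasiconvex subgroups of relatively hyperbolic groups}, GGD, 2009.

\bibitem{MM} Minasyan and Mineh, \emph{Quasiconvexity of virtual joins and separability of products in relatively hyperbolic groups}, AGT.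

\bibitem{Os1} Osin, Memoirs AMS, 2006.

\bibitem{Os2} Osin, \emph{Elementary subgroups\dots}, IJAC, 2006.

\bibitem{SW} Sageev and Wise, \emph{Cores for quasiconvex actions}, Proc. AMS, 2015.

\bibitem{Wi} Wise, \emph{The structure of groups with a quasiconvex hierarchy}, Ann. Math. Studies 209, Ch.~18, ``Limit groups and abelian hierarchies''.

\end{thebibliography}
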